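
\newtheorem{theorem}{Theorem}[section]
\newtheorem{corollary}[theorem]{Corollary}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{One-dimensional filtered symplectic homology\\ forces finitely many closed Reeb orbits}


\begin{abstract}
Let $W\subset\mathbb{R}^{2n}$, $n\ge 2$, be a star-shaped domain whose Reeb flow on $\partial W$ is non-degenerate. We show that if the filtered symplectic homology $\mathrm{SH}^t(W;\mathbb{F})$ has total dimension one for all $t>0$ and $\mathbb{F}=\mathbb{F}_2,\mathbb{Q}$, then the flow is dynamically convex and has only finitely many prime closed orbits. The homology forces the indices of the good orbits into the progression $n+1,n+3,\dots$. Hence the number of good orbits with mean index at most $T$ is $T/2+O(1)$. Each prime orbit contributes to the error term a sawtooth of variance $\frac13$, sawtooths of different prime orbits are uncorrelated, and a bounded function has room for only finitely many of them. Computing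 the second moment of the error term in a second way, we show that either there are no bad orbits and exactly $n$ prime orbits, or the number of prime orbits lies between $n+1$ and $(n-1)^2$. For $n=2,3$ there are exactly $n$.
\end{abstract}

\section{Introduction}

\subsection{The question}
Let $n\ge2$ and let $W\subset\mathbb{R}^{2n}$ be a star-shaped domain with smooth boundary. The standard Liouville form restricts to a contact form on $\partial W$; we study the closed orbits of its Reeb flow. Every closed orbit is an iterate $y^k$, $k\ge1$, of a \emph{prime} (simple) closed orbit $y$. The flow is a \emph{pseudo-rotation} if it has finitely many prime closed orbits. It is \emph{non-degenerate} if all closed orbits, including iterates, are non-degenerate. A non-degenerate flow is \emph{dynamically convex} if every closed orbit $x$ has Conley--Zehnder index $\mu(x)\ge n+1$. (In general one asks that $\mu_-(x)\ge n+1$, where $\mu_-$ is the lower semicontinuous extension of $\mu$.)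

For a field $\mathbb{F}$ and $t>0$ let $\mathrm{SH}^t(W;\mathbb{F})$ be the (non-equivariant) symplectic homology of $W$ generated in action below $t$, and let $\dim$ denote the total dimension over all degrees. A theorem of \c{C}ineli, Ginzburg and G\"urel states:
\begin{equation}\label{eq:cgg}
\begin{gathered}
\text{if the Reeb flow is a dynamically convex pseudo-rotation, then}\\
\dim\mathrm{SH}^t(W;\mathbb{F})=1\quad\text{for every $t>0$ and every field $\mathbb{F}$.}
\end{gathered}
\end{equation}
The conclusion of \eqref{eq:cgg} is the \emph{dimension requirement}. Does it characterize pseudo-rotations? That is, if a flow is non-degenerate and dynamically convex and satisfies the dimension requirement, must it have only finitely many prime closed orbits? This question is posed in \cite{CGG}.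

To see what the requirement measures, recall that a non-degenerate closed orbit $x$ contributes two generators to the complex, in degrees $\mu(x)$ and $\mu(x)+1$. At small $t$ there is one class, coming from the interior of $W$. Take coefficients in $\mathbb{F}_2$, where an orbit alone has homology of dimension two. The dimension can stay equal to one only if each newly arriving orbit destroys the class that is present and creates another one. This is very rigid, but for each $t$ it concerns only the finitely many orbits of action below $t$. An infinite list of prime orbits with rapidly growing actions meets each level in a finite set, so it is not evident from the definition that the requirement controls the number of prime orbits. It does.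

\subsection{The result}

Section~\ref{sec:facts} recalls the division of closed orbits into good and bad ones. Call a prime orbit \emph{positive} if all its iterates are good; otherwise exactly its even iterates are bad, and it is called \emph{negative}. Let $\hat\mu(x)=\lim_k\mu(x^k)/k$ be the mean index.

\begin{theorem}\label{thm:main}
Let $W\subset\mathbb{R}^{2n}$, $n\ge2$, be star-shaped with non-degenerate Reeb flow on $\partial W$, and suppose that $\dim\mathrm{SH}^t(W;\mathbb{F})=1$ for all $t>0$ and for $\mathbb{F}=\mathbb{F}_2$ and $\mathbb{F}=\mathbb{Q}$. Then: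
\begin{enumerate}
\item[(i)] The number $r$ of prime closed orbits is finite, and the flow is dynamically convex.
\item[(ii)] Exactly $n$ prime orbits are positive. Either there are no bad orbits and $r=n$, or $n+1\le r\le(n-1)^2$.
\item[(iii)] If $n=2$ or $n=3$, then $r=n$ and there are no bad orbits.
\item[(iv)] Distinct closed orbits have distinct actions; action is proportional to mean index; $\hat\mu(x)/\hat\mu(y)$ is irrational for distinct prime orbits $x,y$; and
\[
\sum_{x\ \mathrm{positive}}\frac1{\hat\mu(x)}+\frac12\sum_{x\ \mathrm{negative}}\frac1{\hat\mu(x)}=\frac12 ,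
\]
the sums being over prime orbits.
\end{enumerate}
\end{theorem}

Part (i) answers the question affirmatively. Dynamical convexity is not assumed; it is a consequence. Together with \eqref{eq:cgg} we get:

\begin{corollary}
A non-degenerate Reeb flow on $\partial W$ is a dynamically convex pseudo-rotation if and only if it satisfies the dimension requirement.
\end{corollary}

We do not decide whether $r>n$ can occur for $n\ge4$.

\subsection{The idea, on an ellipsoid in \(\mathbb{R}^4\)}\label{ssec:idea}

Throughout we use the sawtooth
\[
s(u)=1-2\{u\},\qquad \{u\}=u-\lfloor u\rfloor .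
\]
It is $1$-periodic, $|s|\le1$, $\int_0^1s=0$ and $\int_0^1s^2=\frac13$.

\begin{example}\label{ex:ellipsoid}
Let $n=2$ and let $W$ be an ellipsoid with two prime orbits $x_1,x_2$ of actions $A_1,A_2$, where $A_1/A_2$ is irrational. Along $x_1^k$ the linearized flow on the contact plane is a rotation by $k(1+A_1/A_2)$ full turns: the $z_2$-coordinate turns $kA_1/A_2$ times, and the frame of the contact plane that extends over a capping disk turns $-k$ times against this coordinate. The Conley--Zehnder index of a rotation by $\rho\notin\mathbb{Z}$ full turns is $2\lfloor\rho\rfloor+1$, so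
\[
\mu(x_1^k)=2\big(k+\lfloor kA_1/A_2\rfloor\big)+1 .
\]
The number in parentheses counts the closed orbits, of both families, of action at most that of $x_1^k$. The same holds for $x_2$. Thus, listed by action, the orbits have indices $3,5,7,\dots$.

The mean indices of the prime orbits are $a_i=2A_i(1/A_1+1/A_2)$. Put $b_i=1/a_i$, so that $b_1+b_2=\frac12$. The number of closed orbits of mean index at most $T$ is $N(T)=\lfloor Tb_1\rfloor+\lfloor Tb_2\rfloor$, and
\[
G(T)=2N(T)-T+2=\sum_{i=1,2}\big(2\lfloor Tb_i\rfloor-2Tb_i+1\big)=s(Tb_1)+s(Tb_2).
\]
So $N(T)=T/2+O(1)$, and the error is a superposition of one sawtooth per prime orbit. Since $b_1/b_2$ is irrational, the two sawtooths are uncorrelated, and the mean square of $G$ over long intervals is $\frac13+\frac13$.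
\end{example}

The general argument reverses this computation. The dimension requirement implies that the good orbits, listed by action, have indices $n+1,n+3,\dots$ (Section~\ref{sec:indices}). The index of an orbit differs from its mean index by at most $n-1$. It follows that action is proportional to mean index, and that the counting function $N(T)$ of good orbits satisfies $|2N(T)-T+n|\le n$ for all $T$ (Section~\ref{sec:counting}). On the other hand, $2N(T)-T+n$ is $n$ plus a sum of periodic sawtooths of variance $\frac13$, one for each prime orbit, with pairwise incommensurable periods. If there are finitely many primes, say $r$, orthogonality of their non-constant parts gives at once $r/3\le n^2$. If there are infinitely many, the sum is infinite and some care is needed, but the bound survives and shows that this case is impossible (Section~\ref{sec:finite}).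

Both ingredients, the boundedness of the error and the incommensurability of the periods, are needed.

\begin{remark}\label{rem:weaker}
(a) The asymptotics $N(T)\sim T/2$ would only give $\sum_ib_i=\frac12$ when all primes are positive, and this is compatible with infinitely many $b_i>0$.

(b) The good iterates of a negative prime of mean index $a_i$ are the odd ones, with mean indices $a_i,3a_i,5a_i,\dots$. Suppose that the primes were all negative, with $a_i=2^{i+1}$ for $i=0,1,2,\dots$. Every positive integer is uniquely a power of $2$ times an odd number, so the mean indices of the good iterates would be $2,4,6,\dots$, each occurring once. Then $N(T)=\lfloor T/2\rfloor$, with bounded error and infinitely many primes. In this numerical pattern the bad iterate $x_i^2$ has the same mean index as $x_{i+1}$. It is excluded in our setting because action is proportional to mean index and distinct orbits, good or bad, have distinct actions. We obtain the latter from $\mathbb{F}_2$-coefficients, which see bad orbits; over $\mathbb{Q}$ bad orbits are invisible.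
\end{remark}

Sections~\ref{sec:count} and~\ref{sec:three} prove (ii) and (iii). There the defects $\mu-\hat\mu$ are described in two ways, globally by $G$ and locally by Bott's iteration formula, and the descriptions are compared: first in mean square, then, for $n=3$, sawtooth by sawtooth.

\section{Conventions and the facts used}\label{sec:facts}

From now on $W$ is as in Theorem~\ref{thm:main}. By non-degeneracy there are finitely many closed orbits below any given action, so the action spectrum is discrete; only thresholds $t$ outside it are used. Write $\mathcal{A}(x)$ for the action of $x$; then $\mathcal{A}(x^k)=k\mathcal{A}(x)$ and $\hat\mu(x^k)=k\hat\mu(x)$.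

\subsection{Good and bad orbits}
Let $y$ be prime and let $P$ be its linearized return map on the contact structure, a symplectic map of a space of dimension $2(n-1)$. The orbit $y^k$ is \emph{bad} if $\mu(y^k)\not\equiv\mu(y)$ mod $2$, and \emph{good} otherwise. The parity of $\mu(y^k)$ is determined by the sign of $\det(I-P^k)$, that is, by the parity of the number of eigenvalues of $P^k$ in $(0,1)$: a pair $\lambda,\lambda^{-1}$ of positive reals contributes a negative factor $(1-\lambda)(1-\lambda^{-1})$, whereas pairs $\lambda,\lambda^{-1}$ of negative reals and pairs $\lambda,\bar\lambda$ of non-real numbers contribute positive ones. Non-real eigenvalues of $P$ off the circle come in quadruples; the two inside the circle are conjugate, so their $k$-th powers add $0$ or $2$ to this count. Eigenvalues on the circle add nothing. So the parity for $k$ odd is that for $k=1$. For $k$ even, the eigenvalues of $P$ in $(-1,0)$ are counted in addition. Hence either all iterates of $y$ are good ($y$ is positive), or exactly the even ones are bad ($y$ is negative), and the latter happens if and only if $P$ has an odd number of eigenvalues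 in $(-1,0)$.

\subsection{Filtered homology}
\textbf{(F1)} For small $t>0$, $\mathrm{SH}^t(W;\mathbb{F})=\mathbb{F}$ in degree $n$. If $0<\varepsilon<A$ and $A$ is the only action value in $[A-\varepsilon,A+\varepsilon]$, there is a long exact sequence
\[
\cdots\to\mathrm{SH}^{A-\varepsilon}_m\to\mathrm{SH}^{A+\varepsilon}_m\to\bigoplus_{\mathcal{A}(x)=A}\mathrm{SH}_m(x)\to\mathrm{SH}^{A-\varepsilon}_{m-1}\to\cdots .
\]
Here the local complex of $x$ has one generator in each of the degrees $\mu(x)$ and $\mu(x)+1$, with differential $0$ if $x$ is good and $\pm2$ if $x$ is bad. Therefore $\mathrm{SH}(x;\mathbb{F}_2)$ always has dimension $2$, in degrees $\mu(x),\mu(x)+1$, while $\mathrm{SH}(x;\mathbb{Q})$ is of the same form for $x$ good and is $0$ for $x$ bad \cite{BO09}. The normalization agrees with irrational ellipsoids: there the constants give degree $n$, the orbits give degrees $(n+1,n+2),(n+3,n+4),\dots$, and the total homology vanishes.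

\textbf{(F2)} The filtered $S^1$-equivariant homology $\mathrm{SH}^{S^1,t}(W;\mathbb{Q})$ has an analogous exact sequence, in which $\mathrm{SH}^{S^1}(x;\mathbb{Q})$ is $\mathbb{Q}$ in degree $\mu(x)$ if $x$ is good and $0$ if $x$ is bad. For fixed $t$ it is bounded below in degree, since only finitely many orbits and the constants (in degrees $\ge n$) contribute. The Gysin sequence comes from a short exact sequence of action-filtered complexes, so it holds for each $t$:
\[
\cdots\to\mathrm{SH}^{S^1,t}_{m-1}\to\mathrm{SH}^t_m\to\mathrm{SH}^{S^1,t}_m\to\mathrm{SH}^{S^1,t}_{m-2}\to\mathrm{SH}^t_{m-1}\to\cdots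
\]
See \cite{BO13,BO17}.

\textbf{(F3)} At least one closed orbit exists \cite{Rab}.

\subsection{Iteration of the index}
\textbf{(F4)} \cite{Long} For $x$ prime, Bott's formula reads $\mu(x^k)=\sum_{\omega^k=1}\mu_\omega(x)$, where $\omega\mapsto\mu_\omega(x)$ is an integer-valued function on the unit circle, invariant under complex conjugation and locally constant off the spectrum of $P$. Its jump across an eigenvalue $\omega$, counterclockwise, is $S^+-S^-$, where the splitting numbers satisfy $0\le S^\pm\le\dim\ker(P-\omega)$.

\begin{lemma}\label{lem:bott}
For every prime $x$ there are finitely many distinct irrational $\theta_m\in(0,\frac12)$ and integers $c_m$ such that for all $k\ge1$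
\[
\mu(x^k)=k\hat\mu(x)+\delta_x(k),\qquad \delta_x(k)=-\sum_mc_m\,s(k\theta_m),\qquad \sum_m|c_m|\le n-1 .
\]
If $x$ is negative, then $\sum_m|c_m|\le n-2$. In particular $|\delta_x(k)|\le n-1$.
\end{lemma}

\begin{proof}
All iterates are non-degenerate, so no eigenvalue of $P$ is a root of unity. Let $e^{2\pi\mathrm{i}\theta_m}$, $\theta_m\in(0,\frac12)$, be the distinct eigenvalues on the open upper half circle; the $\theta_m$ are irrational. Let $c_m$ be the counterclockwise jump of $\omega\mapsto\mu_\omega(x)$ at $e^{2\pi\mathrm{i}\theta_m}$. By conjugation invariance, the jump at the conjugate eigenvalue is $-c_m$. Thus a root of unity $\omega=e^{2\pi\mathrm{i}\varphi}$, $0\le\varphi<1$, has $\mu_\omega(x)=\mu_1(x)+\sum c_m$, summed over those $m$ with $\varphi\in(\theta_m,1-\theta_m)$. The $k$-th roots of unity $e^{2\pi\mathrm{i}l/k}$ with $l/k$ in this interval are those with $\lfloor k\theta_m\rfloor+1\le l\le k-1-\lfloor k\theta_m\rfloor$, so there are $k-1-2\lfloor k\theta_m\rfloor=k(1-2\theta_m)-s(k\theta_m)$ of them. Hence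
\[
\mu(x^k)=k\Big[\mu_1(x)+\sum_mc_m(1-2\theta_m)\Big]-\sum_mc_m\,s(k\theta_m).
\]
Dividing by $k$ and letting $k\to\infty$ identifies the bracket with $\hat\mu(x)$.

By (F4), $|c_m|\le\dim\ker(P-e^{2\pi\mathrm{i}\theta_m})$, which is at most the algebraic multiplicity. With multiplicity there are at most $n-1$ eigenvalues on the open upper half circle, as each is accompanied by its conjugate. If $x$ is negative, $P$ also has a pair $\lambda,\lambda^{-1}$ with $\lambda\in(-1,0)$, and at most $n-2$ remain.
\end{proof}

We call $\delta_x(k)$ the \emph{defect} of $x^k$.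

\section{What the homology says about indices}\label{sec:indices}

We let the threshold $t$ grow and follow the unique homology class. First we use $\mathbb{F}_2$, which sees every orbit.

\begin{proposition}\label{prop:actions}
Distinct closed orbits have distinct actions.
\end{proposition}

\begin{proof}
If $\nu\ge1$ orbits have action $A$, the exact sequence in (F1) over $\mathbb{F}_2$ is an exact triangle whose terms have total dimensions $1$, $1$ and $2\nu$. The dimension of each term is at most the sum of the other two, so $2\nu\le2$.
\end{proof}

\begin{lemma}\label{lem:crossing}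
Let $x$ be the closed orbit of action $A$, let $\varepsilon$ be as in \textup{(F1)}, and let $\mathbb{F}\in\{\mathbb{F}_2,\mathbb{Q}\}$ be such that $\dim\mathrm{SH}(x;\mathbb{F})=2$. If $\mathrm{SH}^{A-\varepsilon}$ and $\mathrm{SH}^{A+\varepsilon}$ sit in degrees $d$ and $d'$, then one of the following holds:
\begin{itemize}
\item[(I)] $\mu(x)=d+1$ and $d'=d+2$;
\item[(II)] $\mu(x)=d=d'$.
\end{itemize}
\end{lemma}

\begin{proof}
The terms of the exact triangle have dimensions $1,1,2$. By exactness the ranks of the maps into and out of $\mathrm{SH}(x)$ add up to $2$, so both are $1$. The map into $\mathrm{SH}(x)$ has its image in degree $d'$. The map out of $\mathrm{SH}(x)$ lowers the degree by one and is onto $\mathrm{SH}^{A-\varepsilon}_d$, so it is non-zero only in degree $d+1$. Hence $\mathrm{SH}(x)$ has one dimension in degree $d'$ and one in degree $d+1$ (and these degrees differ, since it is one-dimensional in each of the degrees $\mu(x),\mu(x)+1$). Thus $\{\mu(x),\mu(x)+1\}=\{d',d+1\}$. If $\mu(x)=d+1$, then $d'=d+2$; if $\mu(x)+1=d+1$, then $\mu(x)=d=d'$.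
\end{proof}

In type (I) the class is destroyed by the lower generator of $x$ and replaced, two degrees higher, by the upper one. In type (II) it is destroyed by the upper generator and replaced, in the same degree, by the lower one. The dimension count just made does not decide between the two for a good orbit. The equivariant theory over $\mathbb{Q}$ does, because there a good orbit has a single generator.

\begin{lemma}\label{lem:gysin}
If $\mathrm{SH}^t(W;\mathbb{Q})=\mathbb{Q}$ is concentrated in degree $d$, then $\mathrm{SH}^{S^1,t}(W;\mathbb{Q})$ is $\mathbb{Q}$ in degrees $d,d+2,d+4,\dots$ and $0$ in all other degrees.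
\end{lemma}

\begin{proof}
Write $H_m=\mathrm{SH}^{S^1,t}_m$. For $m\ne d,d+1$ the Gysin sequence gives $H_m\cong H_{m-2}$. Since $H$ is bounded below, $H_m=0$ for $m<d$. For $m=d$ the sequence reads $0=H_{d-1}\to\mathbb{Q}\to H_d\to H_{d-2}=0$, so $H_d=\mathbb{Q}$. For $m=d+1$ it reads $0\to H_{d+1}\to H_{d-1}=0$, so $H_{d+1}=0$. The isomorphisms $H_m\cong H_{m-2}$ for $m\ge d+2$ give the rest.
\end{proof}

\begin{proposition}\label{prop:indices}
There are infinitely many good orbits. Ordered by action as $y_1,y_2,\dots$, they satisfy
\begin{equation}\label{eq:good}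
\mu(y_j)=n-1+2j,\qquad j=1,2,\dots .
\end{equation}
A bad orbit $z$ preceded in action by exactly $N$ good orbits has
\begin{equation}\label{eq:bad}
\mu(z)=n+2N,\qquad N\ge1 .
\end{equation}
In particular the flow is dynamically convex.
\end{proposition}

\begin{proof}
By (F3) there is a prime orbit; its odd iterates are good, so there are infinitely many good orbits.

\emph{Good orbits are of type} (I) \emph{over} $\mathbb{Q}$. Suppose that $x$ is good, of action $A$, and of type (II), so $\mu(x)=d=d'$. By Lemma~\ref{lem:gysin} the equivariant exact sequence contains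
\[
0=\mathrm{SH}^{S^1}_{d+1}(x)\to\underbrace{\mathrm{SH}^{S^1,A-\varepsilon}_d}_{\mathbb{Q}}\to\underbrace{\mathrm{SH}^{S^1,A+\varepsilon}_d}_{\mathbb{Q}}\to\underbrace{\mathrm{SH}^{S^1}_d(x)}_{\mathbb{Q}}\to\mathrm{SH}^{S^1,A-\varepsilon}_{d-1}=0 ,
\]
which is impossible since $1-1+1\ne0$. Over $\mathbb{Q}$ bad orbits have zero local homology and do not change $\mathrm{SH}^t$. So the degree of $\mathrm{SH}^t(W;\mathbb{Q})$ starts at $n$ and rises by $2$ at each good orbit. Before $y_j$ it equals $n+2(j-1)$, and type (I) gives \eqref{eq:good}.

\emph{Bad orbits, over} $\mathbb{F}_2$. A bad orbit has index of parity opposite to that of its underlying prime, which is good. By \eqref{eq:good} the index of a good orbit is $\equiv n+1$ mod $2$, so that of a bad orbit is $\equiv n$. The degree $d$ of $\mathrm{SH}^t(W;\mathbb{F}_2)$ starts at $n$ and changes by $0$ or $2$ at each orbit, so $d\equiv n$ always. In type (I) the index of the orbit is $d+1$, and in type (II) it is $d$. By parity, good orbits are of type (I) and bad orbits of type (II) over $\mathbb{F}_2$. Hence $d=n+2N$ after exactly $N$ good orbits, and $\mu(z)=d=n+2N$.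 The underlying prime of $z$ is good and precedes $z$, so $N\ge1$. By \eqref{eq:good} and \eqref{eq:bad}, all indices are at least $n+1$.
\end{proof}

\section{The counting function}\label{sec:counting}

The order in \eqref{eq:good} is by action, whereas the iteration formula is about mean indices. We first show that action and mean index agree up to scale.

\begin{proposition}\label{prop:proportional}
Every prime orbit has mean index at least $1$, and there is a constant $c>0$ with $\mathcal{A}(x)=c\,\hat\mu(x)$ for every closed orbit $x$.
\end{proposition}

\begin{proof}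
Let $x$ be prime with action $A$ and mean index $a$. The orbits $x,x^3,x^5,\dots$ are good with increasing action, so by \eqref{eq:good} their indices increase by at least $2$ at each step, and $a\ge1$. For odd $k$ write $x^k=y_{j(k)}$. By \eqref{eq:good} and Lemma~\ref{lem:bott}, $|2j(k)-ka|\le(n-1)+|\delta_x(k)|\le2(n-1)$, so $j(k)/k\to a/2$.

Let $x'$ be another prime, with data $A',a',j'$. For large odd $k$ choose an odd $k'\ge1$ with $k'A'\le kA<(k'+2)A'$. Then $j'(k')\le j(k)\le j'(k'+2)$, because the $y_j$ are ordered by action. Divide by $k$ and let $k\to\infty$; as $k'/k\to A/A'$, we get $a/2=(a'/2)(A/A')$, that is, $A/a=A'/a'$.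
\end{proof}

Let $x_i$, $i\in I$, be the prime orbits, where $I$ is countable, possibly infinite at this stage. Put
\[
a_i=\hat\mu(x_i),\qquad b_i=1/a_i .
\]
By Propositions~\ref{prop:actions} and~\ref{prop:proportional}, distinct closed orbits have distinct mean indices, ordered in the same way as the actions. In particular $ka_i\ne la_{i'}$ for $i\ne i'$ and integers $k,l\ge1$, since $x_i^k$ and $x_{i'}^l$ are distinct orbits. Hence
\begin{equation}\label{eq:irrational}
b_i/b_{i'}\notin\mathbb{Q}\qquad(i\ne i').
\end{equation}

Let $T_j=\hat\mu(y_j)$, so that $T_1<T_2<\cdots$, and let $\delta_j=\mu(y_j)-T_j=n-1+2j-T_j$ be the defect of $y_j$; by Lemma~\ref{lem:bott}, $|\delta_j|\le n-1$. Define, for $T\ge0$,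
\[
N(T)=\#\{j:T_j\le T\},\qquad G(T)=2N(T)-T+n .
\]
On $[T_j,T_{j+1})$ we have $N=j$, so $G$ decreases with slope $-1$ from
\begin{equation}\label{eq:Gends}
G(T_j)=1+\delta_j\qquad\text{to the left limit}\qquad G(T_{j+1}-0)=\delta_{j+1}-1 .
\end{equation}
On $[0,T_1)$ it decreases from $n$ to $\delta_1-1$. Therefore
\begin{equation}\label{eq:bounded}
|G(T)|\le n\qquad\text{for all }T\ge0 .
\end{equation}

Next we split $G$ according to prime orbits. We have $N=\sum_iN_i$, where $N_i(T)$ is the number of good iterates of $x_i$ of mean index at most $T$:
\[
N_i(T)=\lfloor Tb_i\rfloor\ \ (x_i\text{ positive}),\qquad N_i(T)=\Big\lfloor\frac{Tb_i+1}2\Big\rfloor\ \ (x_i\text{ negative}),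
\]
since in the second case exactly the odd iterates count. In both cases
\begin{equation}\label{eq:Ni}
\frac{Tb_i-1}2\le N_i(T)\le Tb_i .
\end{equation}
Indeed, put $u=Tb_i$. If $u<1$, then $N_i=0$ and \eqref{eq:Ni} is clear. If $u\ge1$, then $u\ge\lfloor u\rfloor>u-1\ge\frac{u-1}2$ and $\frac{u-1}2<\lfloor\frac{u+1}2\rfloor\le\frac{u+1}2\le u$.

By \eqref{eq:bounded}, $2N(T)=G(T)+T-n\le T$. So for finite $S\subset I$ the left inequality in \eqref{eq:Ni} gives $\sum_{i\in S}(Tb_i-1)\le T$ for all $T$, hence $\sum_{i\in S}b_i\le1$; thus
\begin{equation}\label{eq:summable}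
\sum_{i\in I}b_i\le1 .
\end{equation}
Let $\beta_i=\lim_{T\to\infty}N_i(T)/T$, which is $b_i$ for $x_i$ positive and $b_i/2$ for $x_i$ negative. Since $N_i(T)/T\le b_i$ and $N(T)=T/2+O(1)$, dominated convergence gives
\begin{equation}\label{eq:sumrule}
\sum_{i\in I}\beta_i=\tfrac12 ,
\end{equation}
which is the sum rule in Theorem~\ref{thm:main}(iv); the rest of (iv) has been proved above. Put $G_i(T)=2N_i(T)-2\beta_iT$. For each $T$ the sums $\sum_iN_i(T)$ and $\sum_i\beta_iT$ converge, so by \eqref{eq:sumrule}
\begin{equation}\label{eq:decomp}
G=n+\sum_{i\in I}G_i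
\end{equation}
pointwise, with absolute convergence. From $2\lfloor u\rfloor-2u=s(u)-1$ and $2\lfloor\frac{u+1}2\rfloor-u=s(\frac{u+1}2)$ we read off
\begin{equation}\label{eq:Gi}
G_i(T)=s(Tb_i)-1\ \ (x_i\text{ positive}),\qquad G_i(T)=s\Big(\frac{Tb_i}2+\frac12\Big)\ \ (x_i\text{ negative}).
\end{equation}
So $G_i$ is periodic, with period $a_i$ and mean $-1$ for $x_i$ positive, and with period $2a_i$ and mean $0$ for $x_i$ negative. In both cases its variance is $\frac13$.

\section{Finiteness}\label{sec:finite}

The function $G$ is bounded by $n$, and each prime contributes to it a periodic function of variance $\frac13$. By \eqref{eq:irrational} the periods are incommensurable, so finitely many $G_i$ would be uncorrelated. What prevents us from concluding at once is the possibly infinite tail of \eqref{eq:decomp}, whose size we have not shown to be small. However, by \eqref{eq:summable}, its total variation on $[0,T]$ is at most a small multiple of $T$. This is enough to test it against a fixed nonzero frequency.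

For $\lambda\in\mathbb{R}\setminus\{0\}$ and a function $h$ on $[0,\infty)$ let
\[
M_\lambda(h)=\lim_{T\to\infty}\frac1T\int_0^Th(t)e^{-2\pi\mathrm{i}\lambda t}\,dt
\]
when the limit exists. If $h$ is bounded, piecewise linear and periodic with period $a$, the integral over $[0,Ka]$ is $\int_0^ah(t)e^{-2\pi\mathrm{i}\lambda t}dt$ times the geometric sum $\sum_{l<K}e^{-2\pi\mathrm{i}\lambda al}$, which is bounded in $K$ unless $\lambda a\in\mathbb{Z}$. So $M_\lambda(h)$ is the Fourier coefficient of $h$ at $\lambda$ if $\lambda\in\frac1a\mathbb{Z}$, and $0$ otherwise. The \emph{frequencies} of $G_i$ are the elements of $b_i\mathbb{Z}$ for $x_i$ positive and of $\frac12b_i\mathbb{Z}$ for $x_i$ negative. By \eqref{eq:irrational}, different $G_i$ have no nonzero frequency in common.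

\begin{lemma}\label{lem:freq}
If $\lambda\ne0$ is a frequency of $G_{i_0}$, then $M_\lambda(G)$ exists and equals $M_\lambda(G_{i_0})$.
\end{lemma}

\begin{proof}
Let $S\subset I$ be finite with $i_0\in S$. Put $b_{S^c}=\sum_{i\notin S}b_i$ and
\[
R_S(t)=\sum_{i\notin S}G_i(t)=2\sum_{i\notin S}N_i(t)-2t\sum_{i\notin S}\beta_i .
\]
This is piecewise linear with locally finitely many jumps, and it is a difference of two non-decreasing functions vanishing at $0$. Each of the two is at most $2b_{S^c}T$ at $T$, because $N_i(T)\le Tb_i$ and $\beta_i\le b_i$. So $|R_S(T)|\le2b_{S^c}T$, and the variation of $R_S$ on $[0,T]$ is at most $4b_{S^c}T$. Integrating by parts,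
\[
\Big|\frac1T\int_0^TR_S(t)e^{-2\pi\mathrm{i}\lambda t}dt\Big|\le\frac{2b_{S^c}+4b_{S^c}}{2\pi|\lambda|}\le\frac{b_{S^c}}{|\lambda|}.
\]
For $i\in S\setminus\{i_0\}$ the number $\lambda$ is not a frequency of $G_i$, so $M_\lambda(G_i)=0$; also $M_\lambda(n)=0$. Since $G=n+\sum_{i\in S}G_i+R_S$, we get
\[
\limsup_{T\to\infty}\Big|\frac1T\int_0^TG(t)e^{-2\pi\mathrm{i}\lambda t}dt-M_\lambda(G_{i_0})\Big|\le\frac{b_{S^c}}{|\lambda|}.
\]
The left-hand side does not depend on $S$, and by \eqref{eq:summable}, $b_{S^c}\to0$ as $S$ exhausts $I$.
\end{proof}

\begin{proposition}\label{prop:finite}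
There are at most $3n^2$ prime closed orbits.
\end{proposition}

\begin{proof}
Let $\Lambda$ be a finite set of nonzero frequencies of the functions $G_i$, and put $Q(t)=\sum_{\lambda\in\Lambda}M_\lambda(G)e^{2\pi\mathrm{i}\lambda t}$. Expand $0\le\frac1T\int_0^T|G-Q|^2$. As $T\to\infty$, the cross terms tend to $-2\sum_\Lambda|M_\lambda(G)|^2$, and $\frac1T\int_0^T|Q|^2$ tends to $\sum_\Lambda|M_\lambda(G)|^2$. With \eqref{eq:bounded} we obtain Bessel's inequality
\[
\sum_{\lambda\in\Lambda}|M_\lambda(G)|^2\le\limsup_{T\to\infty}\frac1T\int_0^TG^2\le n^2 .
\]
Let $S\subset I$ be finite, and let $\Lambda$ exhaust the nonzero frequencies of the $G_i$ with $i\in S$. These sets of frequencies are disjoint for different $i$. By Lemma~\ref{lem:freq} and Parseval's identity for the periodic functions $G_i$,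
\[
\tfrac13\,\#S=\sum_{i\in S}\,\sum_{\lambda\ne0}|M_\lambda(G_i)|^2\le n^2 ,
\]
where the inner sum is over the nonzero frequencies of $G_i$. So $\#S\le3n^2$ for every finite $S\subset I$.
\end{proof}

With Proposition~\ref{prop:indices} this proves Theorem~\ref{thm:main}(i): the dimension requirement forces the flow to be a pseudo-rotation.

\section{Counting the prime orbits}\label{sec:count}

The bound $3n^2$ is crude, because it uses only $|G|\le n$. Now that $I$ is finite, we compute the first two moments of $G$ exactly, in two ways: as a sum of uncorrelated sawtooths, and from the defects $\delta_j$ at the corners of the graph of $G$. Let $r=\#I$ and let $p$ be the number of positive primes. Write $\langle h\rangle=\lim_{T\to\infty}\frac1T\int_0^Th$.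

\medskip
\emph{First computation.} For $i\ne i'$ we have $\langle G_iG_{i'}\rangle=\langle G_i\rangle\langle G_{i'}\rangle$. For trigonometric polynomials with the frequencies of $G_i$ and $G_{i'}$ this holds because the only common frequency is $0$; the general case follows by approximating in mean square. By \eqref{eq:decomp} and \eqref{eq:Gi}, the following means exist and
\begin{equation}\label{eq:mom1}
\langle G\rangle=n-p,\qquad\langle G^2\rangle=(n-p)^2+\frac r3 .
\end{equation}

\emph{Second computation.} By \eqref{eq:Gends}, on $[T_j,T_{j+1})$ the function $G$ runs with slope $-1$ from $1+\delta_j$ to $\delta_{j+1}-1$. So its integral there is $\frac12[(1+\delta_j)^2-(\delta_{j+1}-1)^2]$, and that of $G^2$ is $\frac13[(1+\delta_j)^3-(\delta_{j+1}-1)^3]$. Sum over the intervals up to $T_J$ and regroup the two terms with the same $\delta_j$; as the $\delta_j$ are bounded, the end terms and the interval $[0,T_1)$ contribute $O(1)$. This gives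
\begin{align*}
\int_0^{T_J}G&=O(1)+\sum_{j\le J}\frac{(1+\delta_j)^2-(\delta_j-1)^2}2=O(1)+\sum_{j\le J}2\delta_j,\\
\int_0^{T_J}G^2&=O(1)+\sum_{j\le J}\frac{(1+\delta_j)^3-(\delta_j-1)^3}3=O(1)+\sum_{j\le J}\Big(2\delta_j^2+\frac23\Big).
\end{align*}
Moreover $T_J=2J+O(1)$, and the means on the left exist by the first computation. Hence the averages $\mathbb{E}[\delta]=\lim_J\frac1J\sum_{j\le J}\delta_j$ and $\mathbb{E}[\delta^2]=\lim_J\frac1J\sum_{j\le J}\delta_j^2$ exist, and
\begin{equation}\label{eq:mom2}
\langle G\rangle=\mathbb{E}[\delta],\qquad\langle G^2\rangle=\mathbb{E}[\delta^2]+\frac13 .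
\end{equation}

\emph{Estimating the averages.} The good iterates of $x_i$ among $y_1,\dots,y_J$ number $N_i(T_J)=2\beta_iJ+O(1)$. There $\delta_j=\delta_{x_i}(k)$, with $k$ running over all positive integers ($x_i$ positive) or all odd ones ($x_i$ negative) up to some bound. In Lemma~\ref{lem:bott} the $\theta_m$ are irrational. By Weyl's theorem $k\theta_m$ is equidistributed mod $1$ along all $k$, and also along odd $k=2l-1$, where $k\theta_m=l(2\theta_m)-\theta_m$. Thus each sequence $s(k\theta_m)$ has average $0$ and mean square $\frac13$. So $\delta_{x_i}$ has average $0$ along the good iterates. By Minkowski's inequality its upper mean square is at most $\frac13\big(\sum_m|c_m|\big)^2$, which is at most $\frac13(n-1)^2$, and at most $\frac13(n-2)^2$ if $x_i$ is negative. Since there are finitely many primes, it follows that $\mathbb{E}[\delta]=0$, and that $\mathbb{E}[\delta^2]$ is at most the average of these bounds with weights $2\beta_i$, where $\sum_i2\beta_i=1$ by \eqref{eq:sumrule}.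

\begin{proof}[Proof of Theorem~\ref{thm:main}(ii), and of (iii) for $n=2$]
Since $\mathbb{E}[\delta]=0$, \eqref{eq:mom1} and \eqref{eq:mom2} give $p=n$. Then $\frac r3=\mathbb{E}[\delta^2]+\frac13$, and so
\[
r=1+3\,\mathbb{E}[\delta^2]\le1+\sum_{x_i\ \mathrm{positive}}2\beta_i(n-1)^2+\sum_{x_i\ \mathrm{negative}}2\beta_i(n-2)^2 .
\]
If there is no negative prime, then $r=p=n$ and there are no bad orbits. If there is one, the right-hand side is strictly less than $1+(n-1)^2$, because the weights $2\beta_i$ are positive and add up to $1$; so $n+1=p+1\le r\le(n-1)^2$. For $n=2$ the latter would say $3\le r\le1$, so there is no negative prime and $r=2$.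
\end{proof}

\section{The case \(n=3\)}\label{sec:three}

For $n=3$ the second moment leaves one further possibility: $n+1=(n-1)^2=4$. So if bad orbits exist, then $r=4$, with three positive primes $x_1,x_2,x_3$ and one negative prime $x_0$. We now exclude this.

The idea is to look at the defects of the iterates of one prime $x_j$. Locally, by Lemma~\ref{lem:bott}, they are an integer combination of sawtooths $s(k\theta_m)$ with $\sum_m|c_m|\le n-1$. Globally, they are given by $G$ sampled at multiples of $a_j$, which leads to sawtooths $s(kb_i/b_j)$ coming from the other primes. In Example~\ref{ex:ellipsoid} each side has one term: the defect of $x_1^k$ is $s(kA_1/A_2)=s(kb_2/b_1)$. In the present situation the global side has too many terms. Some must cancel, and this gives arithmetic relations among the $b_i$ that turn out to be contradictory. To carry this out we need to know that sawtooths are linearly independent.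

\begin{lemma}\label{lem:indep}
Let $\alpha_1,\dots,\alpha_q$ be irrational with $\alpha_i\not\equiv\pm\alpha_{i'}$ mod $1$ for $i\ne i'$. If $\sum_iC_is(k\alpha_i)=0$ for all $k\ge1$, then all $C_i=0$.
\end{lemma}

\begin{proof}
The Fourier coefficient of $s$ at $j\ne0$ is $\int_0^1(1-2u)e^{-2\pi\mathrm{i}ju}du=\frac1{\pi\mathrm{i}j}$, and it is $0$ at $j=0$. For $\alpha$ irrational and $\xi\in\mathbb{R}$,
\[
\lim_{K\to\infty}\frac1K\sum_{k\le K}s(k\alpha)e^{-2\pi\mathrm{i}k\xi}=\frac1{\pi\mathrm{i}j}\quad\text{if }\xi\equiv j\alpha\text{ mod }1\text{ for some }j\in\mathbb{Z}\setminus\{0\},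
\]
such $j$ being unique, and the limit is $0$ if there is no such $j$. For a trigonometric polynomial in place of $s$ the analogous statement is a geometric sum. For $s$ it follows by approximation in mean square, since by Weyl's theorem averages along $k\alpha$ of the absolute value of the difference converge to its integral.

Write $i\prec i'$ if $i\ne i'$ and $\alpha_{i'}\equiv j\alpha_i$ mod $1$ for some $j\in\mathbb{Z}$. Then $j\ne0$ because $\alpha_{i'}$ is irrational, and $j\ne\pm1$ by hypothesis, so $|j|\ge2$. A cycle of this relation has length at least two and would give $\alpha_i\equiv J\alpha_i$ mod $1$ with $|J|\ge4$, making $\alpha_i$ rational. So there are no cycles, and some index, say $1$, has no $i$ with $i\prec1$. Averaging the given relation against $e^{-2\pi\mathrm{i}k\alpha_1}$ yields $C_1/(\pi\mathrm{i})=0$. Now induct on $q$.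
\end{proof}

Let $\mathcal{L}$ be the abelian group generated by symbols $[u]$, $u\in\mathbb{R}/\mathbb{Z}$ irrational, modulo the relations $[-u]=-[u]$. It is free: a basis is obtained by choosing one element of each pair $\{u,-u\}$. Give it the $\ell^1$-norm of this basis, which does not depend on the choice. Since $s(-v)=-s(v)$ for $v\notin\mathbb{Z}$, the map
\[
\mathcal{L}\to\{\text{real sequences}\},\qquad[u]\mapsto(s(ku))_{k\ge1},
\]
is well defined, and it is injective by Lemma~\ref{lem:indep}. By Lemma~\ref{lem:bott}, for every prime $x$ the sequence $\delta_x$ is the image of $-\sum_mc_m[\theta_m]$. Its norm is $\sum_m|c_m|$, because the $\theta_m$ are distinct elements of $(0,\frac12)$. Finally, if a sum of $q$ terms $\pm[u]$ has norm less than $q$, then two of them cancel. The terms $[u]$ and $[v]$ cancel if and only if $u+v\equiv0$; the terms $[u]$ and $-[v]$ cancel if and only if $u\equiv v$.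

\subsection{Relations from the positive primes}
Let $j\in\{1,2,3\}$ and let $\{i,i'\}=\{1,2,3\}\setminus\{j\}$. All iterates of $x_j$ are good, so \eqref{eq:Gends} gives $\delta_{x_j}(k)=G(ka_j)-1$. By \eqref{eq:decomp}, \eqref{eq:Gi} and $s(k)=1$,
\[
\delta_{x_j}(k)=3+\sum_{l=1}^3\Big(s\big(k\tfrac{b_l}{b_j}\big)-1\Big)+s\big(k\tfrac{b_0}{2b_j}+\tfrac12\big)-1
=s\big(k\tfrac{b_i}{b_j}\big)+s\big(k\tfrac{b_{i'}}{b_j}\big)+s\big(k\tfrac{b_0}{2b_j}+\tfrac12\big).
\]
We have $s(u)+s(u+\frac12)=s(2u)$ for all $u$: both sides have period $\frac12$, and for $0\le u<\frac12$ both equal $1-4u$. So $\delta_{x_j}$ is the image of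
\[
\Big[\frac{b_i}{b_j}\Big]+\Big[\frac{b_{i'}}{b_j}\Big]+\Big[\frac{b_0}{b_j}\Big]-\Big[\frac{b_0}{2b_j}\Big]\in\mathcal{L},
\]
all entries being irrational by \eqref{eq:irrational}. By injectivity and Lemma~\ref{lem:bott} its norm is at most $n-1=2$, so two of the four terms cancel. They are not the last two, for then $b_0/2b_j$ would be an integer. Hence, after interchanging $i$ and $i'$ if necessary, one of the following holds modulo $\mathbb{Z}b_j$:
\begin{equation}\label{eq:abc}
\text{(a)}\ b_i\equiv\tfrac{b_0}2,\qquad\text{(b)}\ b_i\equiv-b_0,\qquad\text{(c)}\ b_i+b_{i'}\equiv0 .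
\end{equation}

\subsection{A relation from the negative prime}
By \eqref{eq:decomp} and \eqref{eq:Gi}, $G(ka_0)=\sum_{i=1}^3s(kb_i/b_0)+s(\frac{k+1}2)$.

If $k$ is odd, $x_0^k$ is good and $\delta_{x_0}(k)=G(ka_0)-1$ by \eqref{eq:Gends}, while $s(\frac{k+1}2)=1$. If $k$ is even, $x_0^k$ is bad. Since distinct orbits have distinct mean indices, ordered in the same way as the actions, it is preceded by exactly $N(ka_0)$ good orbits. By \eqref{eq:bad}, $\delta_{x_0}(k)=n+2N(ka_0)-ka_0=G(ka_0)$, while $s(\frac{k+1}2)=s(\frac12)=0$. In both cases
\[
\delta_{x_0}(k)=\sum_{i=1}^3s\Big(k\frac{b_i}{b_0}\Big).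
\]
Since $x_0$ is negative, injectivity and Lemma~\ref{lem:bott} bound the norm of $\sum_{i=1}^3[b_i/b_0]$ by $n-2=1$. So two of the three terms cancel. After renumbering, $b_1+b_2\in b_0\mathbb{Z}$.

\subsection{The contradiction}
Only ratios of the $b_i$ matter, so we scale to $b_0=2$. Then $b_1,b_2,b_3$ are positive and, by \eqref{eq:irrational}, irrational; we have $b_2=2e-b_1$ with an integer $e\ge1$. Write $z=b_3$.

Take $j=1$ in \eqref{eq:abc}. If (a) or (b) holds for $b_2$, then $2e-b_1=w+cb_1$ with $c\in\mathbb{Z}$ and $w\in\{1,-2\}$. As $b_1$ is irrational, $2e=w$, which is impossible. If (a) or (b) holds for $b_3$, then $z=w+cb_1$ with $c\in\mathbb{Z}$ and $w\in\{1,-2\}$. If (c) holds, then $z\equiv-b_2\equiv-2e$ modulo $\mathbb{Z}b_1$. So in all cases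
\[
z=w+cb_1,\qquad c\in\mathbb{Z},\quad w\in\{1,-2,-2e\}.
\]
The relation $b_1+b_2=2e$ is symmetric in $1$ and $2$, so $j=2$ gives in the same way
\[
z=w'+c'b_2=w'+2ec'-c'b_1,\qquad c'\in\mathbb{Z},\quad w'\in\{1,-2,-2e\}.
\]
Comparing the two, and using that $b_1$ is irrational, we find $c=-c'$ and $w=w'+2ec'$. Since $z$ is irrational, $c\ne0$. Exchanging the indices $1$ and $2$ if necessary, we may assume $c<0<c'$. Then $z=w+cb_1>0$ forces $w>0$, so $w=1$. Hence $w'=1-2ec'$ is odd, so $w'=1$ and $c'=0$, a contradiction.

So for $n=3$ there are no bad orbits, and $r=3$ by Theorem~\ref{thm:main}(ii). This completes the proof of Theorem~\ref{thm:main}.\hfill$\square$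

\begin{thebibliography}{9}

\bibitem{BO09} Bourgeois, Oancea, Duke Math. J. 2009.

\bibitem{BO13} Bourgeois, Oancea, J. Topol. Anal. 2013.

\bibitem{BO17} Bourgeois, Oancea, IMRN 2017.

\bibitem{CGG} Erman Cineli, Viktor L. Ginzburg, Basak Z. Gurel, ``Filtered Symplectic Homology and Closed Reeb Orbits'', arXiv:2606.13372 (2026).

\bibitem{Long} Long, \emph{Index Theory for Symplectic Paths with Applications}.

\bibitem{Rab} Rabinowitz, 1978.

\end{thebibliography}

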